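# Left Noetherian rings of differential operators on affine semigroup algebras

## 1. A criterion read off from the missing points of the semigroup

**Theorem 1.** Let $K$ be a field of characteristic $0$, let $d\ge 1$, and let $A\subset\mathbb Z^d$ be a finite set with $\mathbb ZA=\mathbb Z^d$ such that the cone $\mathbb R_{\ge0}A$ is strongly convex. Let $N=\mathbb NA$, let $S_c$ be its scored closure, and let
$$N=S_c\setminus\bigcup_{i=1}^r\bigl(b_i+\mathbb Z(A\cap\tau_i)\bigr),\qquad b_i\in S_c,\ \tau_i \text{ faces of }\mathbb R_{\ge0}A,$$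
be the standard (irredundant) expression of $N$. Then the ring $D(K[N])$ of $K$-linear differential operators of $K[N]$ is left Noetherian if and only if, for all $i$ with $\operatorname{codim}\tau_i>1$,
$$\bigcap_{\tau_j\supseteq\tau_i,\ b_i-b_j\in K\tau_j,\ \operatorname{codim}\tau_j=1}\tau_j\;=\;\tau_i .$$
Here an empty intersection is understood to be the whole cone $\mathbb R_{\ge 0}A$.

This equivalence is stated as a conjecture, for algebraically closed $K$ of characteristic zero, in the problem taken from Mutsumi Saito and Ken Takahashi, "Noetherian properties of rings of differential operators of affine semigroup algebras", arXiv:math/0701529 (2007). The theorem says that the conjecture is true. Algebraic closedness plays no role in the proof.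

In words: $N$ arises from a nicer semigroup $S_c$ by deleting finitely many translates of subgroups. Each translate is parallel to a face $\tau_i$. If every deleted translate is parallel to a facet, the condition is empty and $D$ is left Noetherian. A deleted translate of codimension at least $2$ is harmless exactly when it is pinned down by deletions parallel to facets. The facets $\sigma\supseteq\tau_i$ along which something else is deleted at the same height as $b_i$ must cut out $\tau_i$.

We now make every word precise. The ring $D$ comes in Section 3, and the combinatorics comes first.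

## 2. Faces, heights and deleted translates

Fix $K$, $A$, $N$ as in Theorem 1 and write $R=K[N]=\bigoplus_{x\in N}Kt^x$. "Face" means face of $\mathbb R_{\ge0}A$, the cone itself included. A facet is a face of codimension $1$. For a facet $\sigma$, $F_\sigma$ is the primitive integral linear form with $F_\sigma(\sigma)=0$, $F_\sigma\ge0$ on the cone and $F_\sigma(\mathbb Z^d)=\mathbb Z$. I call $F_\sigma(x)$ the height of $x$ over $\sigma$. For a face $\tau$ put
$$L_\tau=\mathbb Z(A\cap\tau),\qquad u_\tau=\sum_{a\in A\cap\tau}a,\qquad K\tau=\text{span of }A\cap\tau\text{ in }K^d .$$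
The following facts from convex geometry are used all the time.

* (F1) $L_\tau$ has finite index in $\mathbb Z^d\cap K\tau$, because $\tau$ is generated by $A\cap\tau$. For a facet, $K\sigma=\{F_\sigma=0\}$. If $\tau\subseteq\tau'$ then $L_\tau\subseteq L_{\tau'}$.
* (F2) $F_\sigma(u_\tau)=0$ if $\sigma\supseteq\tau$, and $F_\sigma(u_\tau)>0$ if $\sigma\not\supseteq\tau$. In the second case some $a\in A\cap\tau$ is not in $\sigma$, since otherwise $\tau\subseteq\sigma$.
* (F3) A point lies in the cone iff all $F_\sigma$ are $\ge0$ on it, and a point of the cone lies in $\sigma$ iff $F_\sigma$ vanishes on it. A proper face is the intersection of the facets containing it.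

**Definition (scored closure).** Put $V_\sigma=F_\sigma(N)\subseteq\mathbb Z_{\ge0}$ and
$$S_c=\{a\in\mathbb Z^d:\ F_\sigma(a)\in V_\sigma\text{ for all facets }\sigma\}.$$
Each $V_\sigma$ is closed under addition, so $S_c$ is a semigroup. It contains $N$ and lies in the cone. $N$ is scored if $N=S_c$.

**Definition (standard expression).** It is known that $N=S_c\setminus\bigcup_i(b_i+L_{\tau_i})$ for finitely many $b_i\in S_c$ and faces $\tau_i$. It is also known that the set of translates $b_i+L_{\tau_i}$ is uniquely determined if the expression is irredundant. We fix this expression.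

Three consequences will be used.

* (H1) $(b_i+L_{\tau_i})\cap N=\emptyset$, and every point of $S_c\setminus N$ lies in some $b_i+L_{\tau_i}$. For facets $\sigma\supseteq\tau_i$ the height $F_\sigma$ is constant on $b_i+L_{\tau_i}$.
* (H2) No $\tau_i$ is the whole cone, since otherwise $b_i+L_{\tau_i}=\mathbb Z^d$ would contain $0\in N$.
* (H3) $b_i+L_{\tau_i}\not\subseteq b_k+L_{\tau_k}$ for $i\ne k$, since otherwise the $i$-th translate could be dropped.

**Definition (the condition).** For each $i$ put
$$B_i=\{\sigma\text{ facet}:\ \sigma\supseteq\tau_i,\ \exists j\text{ with }\tau_j=\sigma,\ F_\sigma(b_i)=F_\sigma(b_j)\},\qquad \tau_i'=\bigcap_{\sigma\in B_i}\sigma\supseteq\tau_i .$$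
Since $K\sigma=\{F_\sigma=0\}$, the relation $b_i-b_j\in K\sigma$ means $F_\sigma(b_i)=F_\sigma(b_j)$. So the condition of Theorem 1 reads
$$(\ast)\qquad \tau_i'=\tau_i\ \text{ for all } i\text{ with }\operatorname{codim}\tau_i\ge2 .$$

If $d=1$, the only proper face is $\{0\}$, of codimension $1$, so $(\ast)$ is empty. In the four examples below, $d=2$ and the cone is the quadrant. We write $\sigma$ for the horizontal ray, so $F_\sigma(x)=x_2$, and $\rho$ for the vertical ray, so $F_\rho(x)=x_1$. In all four, $V_\sigma=V_\rho=\mathbb N$ and $S_c=\mathbb N^2$. The only face of codimension at least $2$ is $\{0\}$.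

**Example 1.** $A=\{(0,1),(1,1),(2,0),(3,0)\}$ gives $N=\mathbb N^2\setminus\{(1,0)\}$. Row $0$ is generated by $2,3$, and a point $(x_1,x_2)$ with $x_2\ge1$ is $(x_1,0)+x_2(0,1)$ if $x_1\ne1$ and $(1,1)+(x_2-1)(0,1)$ if $x_1=1$. There is one deleted translate, with $b_1=(1,0)$ and $\tau_1=\{0\}$. No $\tau_j$ is a facet, so $B_1=\emptyset$ and $\tau_1'$ is the whole cone: $(\ast)$ fails.

**Example 2.** $A=\{(2,0),(0,1),(1,1)\}$ gives $N=\{x\in\mathbb N^2: x_2\ge1\text{ or }x_1\text{ even}\}$. Here $L_\sigma=\mathbb Z(2,0)$, and $N=\mathbb N^2\setminus\bigl((1,0)+L_\sigma\bigr)$. The only deleted translate is parallel to a facet, so $(\ast)$ holds vacuously.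

**Example 3.** $A=\{(4,0),(6,0),(0,1),(1,1),(2,1),(3,1)\}$ gives $N=\{(x_1,0):x_1\in\{0,4,6,8,\dots\}\}\cup\{x\in\mathbb N^2:x_2\ge1\}$. Again $L_\sigma=\mathbb Z(2,0)$, and $N=\mathbb N^2\setminus\bigl(((1,0)+L_\sigma)\cup\{(2,0)\}\bigr)$. For the translate $\{(2,0)\}$ with $\tau=\{0\}$, the facet $\sigma$ is in $B$, because $F_\sigma(2,0)=0=F_\sigma(1,0)$. No $\tau_j$ equals $\rho$. So $\tau'=\sigma\ne\{0\}$ and $(\ast)$ fails.

**Example 4.** $A=\{(2,0),(0,2),(3,1),(1,3),(2,3),(3,2)\}$. One finds that $N$ consists of the points $(\text{even},0)$, $(0,\text{even})$, $(\text{odd}\ge3,1)$, $(1,\text{odd}\ge3)$, and all points with both coordinates $\ge2$. This set is closed under addition and contains $A$. Conversely, modulo $(2,0)$ and $(0,2)$ every point with both coordinates $\ge2$ reduces to one of $(2,2)=(2,0)+(0,2)$, $(2,3)$, $(3,2)$, $(3,3)=(3,1)+(0,2)$. Since $(3,2)-(3,1)=(0,1)$ and $(2,3)-(1,3)=(1,0)$, we have $\mathbb ZA=\mathbb Z^2$. With $L_\sigma=\mathbb Z(2,0)$ and $L_\rho=\mathbb Z(0,2)$ the deleted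 translates are
$$(1,0)+L_\sigma,\quad(0,1)+L_\sigma,\quad(0,1)+L_\rho,\quad(1,0)+L_\rho,\quad\{(1,1)\}.$$
None is redundant: the points $(3,0),(2,1),(0,3),(1,2),(1,1)$ lie in exactly one of them each, in this order. For $b=(1,1)$, $\tau=\{0\}$: the translate $(0,1)+L_\sigma$ has the same height $1$ over $\sigma$, and $(1,0)+L_\rho$ has the same height $1$ over $\rho$. So $B=\{\sigma,\rho\}$, $\tau'=\{0\}=\tau$, and $(\ast)$ holds although a single point is deleted.

## 3. $D(K[N])$ as a $\mathbb Z^d$-graded ring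

**Definition (differential operators).** For a commutative $K$-algebra $R$, put $D^{-1}(R)=0$, $D^k(R)=\{P\in\mathrm{Hom}_K(R,R):Pr-rP\in D^{k-1}(R)\ \forall r\in R\}$ and $D(R)=\bigcup_kD^k(R)$.

For $a\in\mathbb Z^d$ put
$$\Omega(a)=\{x\in N:\ x+a\notin N\},$$
and let $I(\Omega(a))\subseteq K[s]=K[s_1,\dots,s_d]$ be the ideal of polynomials vanishing on $\Omega(a)$. For $p\in K[s]$ let $t^ap(s)$ be the operator $t^x\mapsto p(x)t^{x+a}$.

**Proposition 2.** With $D=D(K[N])$,
$$D=\bigoplus_{a\in\mathbb Z^d}t^aI(\Omega(a)),\qquad t^{a'}q(s)\cdot t^ap(s)=t^{a+a'}q(s+a)p(s).\tag{1}$$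

**Proof.** Since $\mathbb ZA=\mathbb Z^d$, the Laurent polynomial ring $K[\mathbb Z^d]$ is obtained from the domain $R$ by inverting the $t^a$, $a\in A$. Differential operators extend uniquely to localizations. Conversely, an operator on $K[\mathbb Z^d]$ that preserves $R$ restricts to a differential operator of $R$, by induction on the order. So $D=\{P\in D(K[\mathbb Z^d]):P(R)\subseteq R\}$.

In characteristic $0$, $D(K[\mathbb Z^d])$ is the free left $K[\mathbb Z^d]$-module on the monomials in $\partial_1,\dots,\partial_d$. With $s_i=t_i\partial_i$ we have $t_i^k\partial_i^k=s_i(s_i-1)\cdots(s_i-k+1)$, and products of these polynomials form a basis of $K[s]$. Hence $D(K[\mathbb Z^d])=\bigoplus_at^aK[s]$, where $s_i$ acts by $s_it^x=x_it^x$.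

An operator $\sum_at^ap_a(s)$ sends $t^x$ to $\sum_ap_a(x)t^{x+a}$, a combination of distinct monomials. It preserves $R$ iff $p_a(x)=0$ whenever $x\in N$ and $x+a\notin N$. The product formula is checked on $t^x$: both sides give $q(x+a)p(x)t^{x+a+a'}$. $\square$

So $D$ is $\mathbb Z^d$-graded with $D_0=K[s]$. Since $q(s)t^a=t^aq(s+a)$ and $q(s+a)$ runs through $K[s]$ with $q$, a graded left ideal has the form
$$J=\bigoplus_at^aJ_a,\qquad J_a\subseteq I(\Omega(a))\text{ an ideal of }K[s].$$

**The smallest case.** Let $N=\mathbb N$, $d=1$, so $D$ is the Weyl algebra. For $a\ge0$, $\Omega(a)=\emptyset$. For $a=-j<0$, $\Omega(a)=\{0,\dots,j-1\}$ and $I(\Omega(-j))$ is generated by $g_{-j}=s(s-1)\cdots(s-j+1)$, with $t^{-j}g_{-j}=\partial^j$. Put $g_a=1$ for $a\ge0$ and write $J_a=g_aJ'_a$. Multiplying on the left by $t$ gives $J'_a\subseteq J'_{a+1}$ for $a\ge0$. Multiplying by $\partial=t^{-1}s$ gives $t^{-1}s\cdot t^{-j}g_{-j}p=t^{-j-1}(s-j)g_{-j}p=t^{-j-1}g_{-j-1}p$, so $J'_{-j}\subseteq J'_{-j-1}$. Both chains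 become constant because $K[s]$ is Noetherian. Hence $J$ is generated by finitely many $t^aJ_a$, that is, by finitely many elements. Keep this picture: divide out the forced factor $g_a$, and look for monotonicity in $a$.

## 4. Two infinite chains computed by hand

**Example 1 continued.** Let $N=\mathbb N^2\setminus\{(1,0)\}$ and $a_n=(0,-n)$, $n\ge1$. If $x\in N$ and $x_2\ge n$, then $x+a_n\in\mathbb N^2$ is outside $N$ only if $x=(1,n)$. So
$$\Omega(a_n)=\{x\in N:x_2<n\}\cup\{(1,n)\}.$$
Put $g_n=\prod_{v=0}^{n-1}(s_2-v)$ and $P_n=t^{a_n}g_n\,(s_1-1)=\partial_2^n(t_1\partial_1-1)$. Then $P_n\in D$. Note that $\partial_2^n\notin D$: it sends $t_1t_2^n$ to $n!\,t_1\notin R$.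

Suppose $P_n\in\sum_{l<n}DP_l$. Comparing the parts of degree $a_n$, formula (1) gives
$$g_n(s_1-1)=\sum_{l<n}q_l(s+a_l)\,g_l\,(s_1-1),\qquad q_l\in I(\Omega(a_{n-l})).$$
Look at the point $(1,n)$, with maximal ideal $\mathfrak m$. The polynomial $q_l$ vanishes at $(1,n-l)\in\Omega(a_{n-l})$, so $q_l(s+a_l)$ vanishes at $(1,n)$, and so does $s_1-1$. The right side is in $\mathfrak m^2$. The left side is not, because $g_n(1,n)=n!\ne0$. So the chain $DP_1\subset DP_1+DP_2\subset\cdots$ is strictly increasing, and $D$ is not left Noetherian.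

**Example 3 continued.** Here the offending point is $b=(2,0)$, and we move along $\sigma$: $a_n=(-4n,0)$. We have $(2+4l,0)\in N$ for $l\ge1$, while $(2,0)\notin N$. If $x\in N$, $x_1\ge4n$ and $x+a_n\notin N$, then $x_2=0$, $x_1$ is even or zero, and $x+a_n=(2,0)$. So $\Omega(a_n)=\{x\in N:x_1<4n\}\cup\{(2+4n,0)\}$. With $g_n=\prod_{v<4n}(s_1-v)$, $v\ge0$, put $P_n=t^{a_n}g_ns_2=\partial_1^{4n}s_2\in D$. The same argument works at the point $(2+4n,0)$: the $q_l\in I(\Omega(a_{n-l}))$ vanish at $(2+4(n-l),0)$, $s_2$ vanishes at $(2+4n,0)$, and $g_n$ does not.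

The general mechanism is visible. We need a direction $c_0$ such that $b\notin N$ but $b+lc_0\in N$ for all $l\ge1$. Near the point $b+nc_0$, the set $\Omega(-nc_0)$ must be small enough that $I(\Omega(-nc_0))$ contains a polynomial vanishing there to first order only, with a linear factor common to all $n$. In Example 1 the directions lie in the cone $\tau'$, and in Example 3 in $\tau'=\sigma$.

## 5. Full and partial levels over a facet

To use $(\ast)$ we need a description of $B_i$ that does not mention the other translates.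

**Definition (levels).** For a facet $\sigma$ put $N_\sigma=N+L_\sigma$; then $F_\sigma(N_\sigma)=V_\sigma$ and $N_\sigma+L_\sigma=N_\sigma$. An integer $w$ is an empty, full or partial level of $\sigma$ if $N_\sigma\cap\{F_\sigma=w\}$ is empty, equals $\{x\in\mathbb Z^d:F_\sigma(x)=w\}$, or is neither. Nonempty levels are exactly the elements of $V_\sigma$; negative levels are empty. Let $P_\sigma$ be the set of partial levels.

In Example 1, $L_\sigma=\mathbb Z\times0$ and $L_\rho=0\times\mathbb Z$, all levels $w\ge0$ are full, and $P_\sigma=P_\rho=\emptyset$. In Examples 2 and 3, row $0$ of $N_\sigma$ consists of the points with $x_1$ even, so $P_\sigma=\{0\}$, while $P_\rho=\emptyset$. In Example 4, row $0$ of $N_\sigma$ contains only even $x_1$, row $1$ only odd $x_1$, and the higher rows are full. So $P_\sigma=\{0,1\}$, and by symmetry $P_\rho=\{0,1\}$.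

**Lemma 3.** There is $\kappa\ge1$ such that for every facet $\sigma$ all levels $w\ge\kappa$ are full. In particular $P_\sigma\subset[0,\kappa)$ is finite.

**Proof.** Let $G=\mathbb Z^d/L_\sigma$, a finitely generated group of rank one, and let $\bar N$ be the image of $N$. It generates $G$, $N_\sigma$ is its preimage, and $F_\sigma$ is defined on $G$. Choose $e\in\bar N$ with $F_\sigma(e)>0$; then $e$ has infinite order and $G/\langle e\rangle$ is finite. The image of $\bar N$ in $G/\langle e\rangle$ is a submonoid of a finite group, hence a subgroup, and it generates; so it is everything. Thus each of the finitely many cosets of $\langle e\rangle$ contains some $n\in\bar N$, and $n+ke\in\bar N$ for $k\ge0$. An element $g$ of this coset with $F_\sigma(g)\ge F_\sigma(n)$ has the form $n+ke$ with $k\ge0$, so it lies in $\bar N$. Hence all elements of $G$ with large $F_\sigma$ lie in $\bar N$. Take $\kappa$ large enough for all facets. $\square$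

Fix such a $\kappa$.

**Lemma 4.**
(a) If $\tau_j=\sigma$ is a facet, then $(b_j+L_\sigma)\cap N_\sigma=\emptyset$ and $F_\sigma(b_j)\in P_\sigma$.
(b) If $x\in\mathbb Z^d\setminus N_\sigma$ and $F_\sigma(x)\in V_\sigma$, then $x\in b_j+L_\sigma$ for some $j$ with $\tau_j=\sigma$.
(c) For every $i$,
$$B_i=\{\sigma\text{ facet}:\ \sigma\supseteq\tau_i,\ F_\sigma(b_i)\in P_\sigma\}.\tag{2}$$

**Proof.** (a) If $b_j+L_\sigma$ met $N+L_\sigma$, it would meet $N$, against (H1). Since $b_j\in S_c$, the level $F_\sigma(b_j)$ is nonempty. It is not full, as $b_j\notin N_\sigma$.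

(b) For facets $\varrho\ne\sigma$ we have $F_\varrho(u_\sigma)>0$ by (F2). So for large $k$ all $F_\varrho(x+ku_\sigma)\ge\kappa$ lie in $V_\varrho$, and $F_\sigma(x+ku_\sigma)=F_\sigma(x)\in V_\sigma$. Hence $x+ku_\sigma\in S_c$. It is not in $N$, since $x\notin N_\sigma$. So some single $b_j+L_{\tau_j}$ contains $x+ku_\sigma$ for infinitely many $k$. For $\varrho\ne\sigma$ the values $F_\varrho(x+ku_\sigma)$ are unbounded along these $k$, so $\varrho\not\supseteq\tau_j$. As $\tau_j$ is a proper face, it is the intersection of the facets containing it, and only $\sigma$ is left: $\tau_j=\sigma$. Since $u_\sigma\in L_\sigma$, we get $x\in b_j+L_\sigma$.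

(c) If $\sigma\in B_i$, then $F_\sigma(b_i)=F_\sigma(b_j)$ with $\tau_j=\sigma$, and this is in $P_\sigma$ by (a). Conversely, let $\sigma\supseteq\tau_i$ and $F_\sigma(b_i)\in P_\sigma$. There is $x\notin N_\sigma$ with $F_\sigma(x)=F_\sigma(b_i)\in V_\sigma$, and (b) gives $j$ with $\tau_j=\sigma$ and $F_\sigma(b_j)=F_\sigma(x)=F_\sigma(b_i)$. $\square$

## 6. If $(\ast)$ fails, a strictly increasing chain of left ideals

**Step 1: choosing the point and the direction.** We imitate Section 4. Among all $i$ with $\operatorname{codim}\tau_i\ge2$ and $\tau_i'\ne\tau_i$, choose one with $\dim\tau_i$ maximal, and write $\tau=\tau_i\subsetneq\tau'=\tau'_i$. Put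
$$b=b_i+n_1u_\tau,\qquad c_0=n_2u_{\tau'},\qquad a_n=-nc_0\quad(n\ge1),$$
with $n_1,n_2$ so large that $F_\sigma(b)>\max_kF_\sigma(b_k)$ for all facets $\sigma\not\supseteq\tau$, and $F_\sigma(c_0)>\max_kF_\sigma(b_k)$ for all facets $\sigma\not\supseteq\tau'$. This is possible by (F2). Then $b\in S_c$, since $S_c$ is a semigroup containing $b_i$ and $u_\tau$. Also $b\in b_i+L_\tau$, so $b\notin N$, and $c_0\in N\cap L_{\tau'}$.

**Step 2: moving off $b$ lands in $N$.** Claim: $b+lc_0\in N$ for all $l\ge1$.

The point lies in $S_c$. Suppose $b+lc_0\in b_k+L_{\tau_k}$. For a facet $\sigma\supseteq\tau_k$ we have $F_\sigma(b+lc_0)=F_\sigma(b_k)$. If $\sigma\not\supseteq\tau'$, then $F_\sigma(b+lc_0)\ge F_\sigma(c_0)>F_\sigma(b_k)$, a contradiction. So every facet containing $\tau_k$ contains $\tau'$, and by (F3) $\tau_k\supseteq\tau'\supsetneq\tau$. Then $lc_0\in L_{\tau'}\subseteq L_{\tau_k}$, so $b\in b_k+L_{\tau_k}$, and $b_i+L_\tau=b+L_\tau\subseteq b_k+L_{\tau_k}$ with $k\ne i$. This contradicts (H3).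

**Step 3: $\Omega(a_n)$ near the point $b-a_n$.** Claim: $\Omega(a_n)$ is contained in the union of $b-a_n+K\tau$ and finitely many proper affine subspaces not containing $b-a_n$.

Let $x\in\Omega(a_n)$ and $y=x+a_n\notin N$.

Suppose first that $y\notin S_c$. Then $w=F_\sigma(y)\notin V_\sigma$ for some $\sigma$. Since $x\in N$, we have $F_\sigma(a_n)\le w<\kappa$, so there are finitely many possible $w$. The point $x$ lies on $\{F_\sigma=w-F_\sigma(a_n)\}$. This hyperplane does not contain $b-a_n$, because $F_\sigma(b)\in V_\sigma$ while $w\notin V_\sigma$.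

Suppose now that $y\in b_k+L_{\tau_k}$. Then $x$ lies in $b_k-a_n+K\tau_k$, one of finitely many proper affine subspaces. If this subspace does not contain $b-a_n$, it is allowed. So assume it does, that is, $b-b_k\in K\tau_k$. For every facet $\sigma\supseteq\tau_k$ we get $F_\sigma(b)=F_\sigma(b_k)$, so $\sigma\supseteq\tau$ by the choice of $b$. Hence $\tau_k\supseteq\tau$, and for all these $\sigma$ also $F_\sigma(b)=F_\sigma(b_i)$. We show $\tau_k=\tau$ by excluding the alternatives.

* If $\tau_k\supseteq\tau'$, then $a_n\in L_{\tau_k}$ and $x=y-a_n\in(b_k+L_{\tau_k})\cap N=\emptyset$, impossible.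
* If $\tau_k=\sigma$ is a facet, then $\sigma\supseteq\tau$ and $F_\sigma(b_i)=F_\sigma(b)=F_\sigma(b_k)$, so $\sigma\in B_i$ and $\tau_k\supseteq\tau'$. This was just excluded.
* If $\operatorname{codim}\tau_k\ge2$ and $\tau_k\supsetneq\tau$, then the maximality of $\dim\tau$ gives $\tau_k=\tau_k'=\bigcap_{\sigma\in B_k}\sigma$. Each $\sigma\in B_k$ contains $\tau_k\supseteq\tau$, and by (2) $F_\sigma(b_i)=F_\sigma(b)=F_\sigma(b_k)\in P_\sigma$. By (2) again $\sigma\in B_i$. So $B_k\subseteq B_i$ and $\tau_k\supseteq\tau'$, excluded.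

As $\tau_k$ is proper by (H2), only $\tau_k=\tau$ remains, and the subspace is $b-a_n+K\tau$.

**Step 4: the operators.** We need $p_n\in I(\Omega(a_n))$ that vanishes at $b-a_n$ to first order only. Since $\operatorname{codim}\tau\ge2$, we have $\dim(K\tau+Kc_0)\le d-1$. So there is $f\in K[s]$ of degree $1$ vanishing on $b+K\tau+Kc_0$. It vanishes on $b-a_n+K\tau=b+nc_0+K\tau$ for every $n$. For each of the finitely many other subspaces in Step 3 choose a polynomial of degree $1$ vanishing on it but not at $b-a_n$, and let $g_n$ be their product. Then $p_n=fg_n\in I(\Omega(a_n))$ and $P_n=t^{a_n}p_n(s)\in D$. Let $\mathfrak m_n$ be the maximal ideal of the point $b-a_n$. Since $f\in\mathfrak m_n\setminus\mathfrak m_n^2$ and $g_n(b-a_n)\ne0$,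
$$p_n\notin\mathfrak m_n^2,\qquad p_l\in\mathfrak m_n\ \text{ for all }l,n.$$

**Step 5: the chain is strict.** Suppose $P_n\in\sum_{l<n}DP_l$. Taking parts of degree $a_n$, (1) gives
$$p_n(s)=\sum_{l<n}q_l(s+a_l)p_l(s),\qquad q_l\in I(\Omega(a_n-a_l)).$$
By Step 2, $b+(n-l)c_0\in N$. Adding $a_n-a_l=-(n-l)c_0$ gives $b\notin N$. So $b+(n-l)c_0\in\Omega(a_n-a_l)$ and $q_l$ vanishes there. Since $(b-a_n)+a_l=b+(n-l)c_0$, the polynomial $q_l(s+a_l)$ vanishes at $b-a_n$, so it lies in $\mathfrak m_n$. Hence $p_n\in\mathfrak m_n^2$, a contradiction. The left ideals $\sum_{l\le n}DP_l$ increase strictly, so $D$ is not left Noetherian. This proves one half of Theorem 1.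

## 7. Graded left ideals suffice

For the other half we want to test only graded left ideals, because these are families of ideals in $K[s]$.

**Lemma 5.** Let $T$ be a $\mathbb Z^d$-graded ring all of whose graded left ideals are finitely generated. Then $T$ is left Noetherian.

**Proof.** First let $z$ be a central variable, homogeneous of any degree; we show that $T[z]$ has the same property. Let $\mathfrak J$ be a graded left ideal of $T[z]$, and let $C_n$ be the set of coefficients of $z^n$ of elements of $\mathfrak J$ of $z$-degree $\le n$. It is a graded left ideal of $T$, and $C_n\subseteq C_{n+1}$ (multiply by $z$). The graded left ideal $\bigcup_nC_n$ is finitely generated, so $C_n=C_{n_0}$ for all $n\ge n_0$, for some $n_0$. For each $n\le n_0$ choose finitely many elements of $\mathfrak J$ of $z$-degree $\le n$ whose coefficients of $z^n$ generate $C_n$. Given an element of $\mathfrak J$ of $z$-degree $n$, subtract a left combination of the chosen elements for $\min(n,n_0)$, multiplied by $z^{n-n_0}$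 if $n>n_0$, to lower its $z$-degree. By induction the chosen elements generate $\mathfrak J$. Iterating, $T[z_1,\dots,z_d]$ with $\deg z_i$ the $i$-th unit vector has the property.

Now let $I$ be any left ideal of $T$. For $0\ne x=\sum_ax_a\in I$ let $\mu_i$ be the maximum of the $i$-th coordinates of the $a$ with $x_a\ne0$, and put $x^*=\sum_ax_az^{\mu-a}$, homogeneous of degree $\mu$. The graded left ideal of $T[z_1,\dots,z_d]$ generated by all $x^*$ is generated by finitely many of them. Apply the ring homomorphism $z_i\mapsto1$, which sends $x^*$ to $x$: the corresponding finitely many $x$ generate $I$. $\square$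

## 8. A lattice of periods, regions, and the hyperplane factors $g_a$ and $h_{a,c}$

We now copy the Weyl algebra computation: find the forced factor $g_a$ of $I(\Omega(a))$, and find operators that carry degree $a$ to degree $c$. Two parts of $\mathbb Z^d$ can only be compared if they behave alike, so we first cut $\mathbb Z^d$ into finitely many pieces.

**The lattice.** Let $\Lambda=M\mathbb Z^d$, where $M$ is a common multiple of all indices $[\mathbb Z^d\cap K\tau:L_\tau]$, with $M\ge\kappa$ and $M>F_\sigma(b_i)$ for all $\sigma,i$. Then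
$$\Lambda\cap K\tau\subseteq L_\tau\text{ for all faces }\tau,\qquad F_\sigma(u)\in M\mathbb Z\text{ for }u\in\Lambda.\tag{3}$$
Indeed, if $Mw\in K\tau$ with $w\in\mathbb Z^d$, then $w\in\mathbb Z^d\cap K\tau$, so $Mw\in L_\tau$.

**Definition (regions).** A region is a set
$$Q=\{a\in\theta:\ F_\sigma(a)=n_\sigma\,(\sigma\in\Sigma_0),\ F_\sigma(a)\ge n_\sigma\,(\sigma\in\Sigma_+),\ F_\sigma(a)\le n_\sigma\,(\sigma\in\Sigma_-)\},$$
where $\theta\in\mathbb Z^d/\Lambda$, $\Sigma_0\sqcup\Sigma_+\sqcup\Sigma_-$ is a partition of the set of facets, and $n_\sigma\in\mathbb Z$. Its monoid of allowed moves is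
$$C=\{u\in\Lambda:\ F_\sigma(u)=0,\ \ge0,\ \le0\ \text{ for }\sigma\in\Sigma_0,\Sigma_+,\Sigma_-\text{ respectively}\}.$$
For $a,c\in Q$ write $a\le c$ iff $c-a\in C$. Clearly $Q+C\subseteq Q$.

**The basic partition.** Prescribe the class of $a$ modulo $\Lambda$ and, for each facet, one of $F_\sigma(a)\ge\kappa$ (then $\sigma\in\Sigma_+$), $F_\sigma(a)\le-\kappa$ (then $\sigma\in\Sigma_-$), or $F_\sigma(a)=n$ with a given $|n|<\kappa$ (then $\sigma\in\Sigma_0$). This partitions $\mathbb Z^d$ into finitely many regions, which I call basic.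

**Definition (hyperplane factors).** For $a,c\in\mathbb Z^d$ let
$$H_\sigma(a,c)=\{v\in\mathbb Z:\ \exists y\in\mathbb Z^d,\ F_\sigma(y)=v,\ y+a\in N_\sigma,\ y+c\notin N_\sigma\}.$$
Such $v$ satisfy $-F_\sigma(a)\le v<\kappa-F_\sigma(c)$, so the set is finite. Put
$$h_{a,c}=\prod_\sigma\prod_{v\in H_\sigma(a,c)}(F_\sigma(s)-v),\qquad g_a=h_{0,a}.$$

**Lemma 6.** Every element of $I(\Omega(a))$ is divisible by $g_a$.

**Proof.** Let $v\in H_\sigma(0,a)$: there is $y\in N_\sigma$ with $F_\sigma(y)=v$ and $y+a\notin N_\sigma$. Write $y=n+\ell$ with $n\in N$, $\ell\in L_\sigma$. For $x\in n+\mathbb N(A\cap\sigma)\subseteq N$ we have $x+a\in y+a+L_\sigma$, which is disjoint from $N_\sigma$ because $N_\sigma+L_\sigma=N_\sigma$. So $x\in\Omega(a)$. Since $A\cap\sigma$ contains $d-1$ linearly independent vectors and $K$ has characteristic $0$, these $x$ are Zariski dense in $\{F_\sigma=v\}$. Hence $F_\sigma-v$ divides every element of $I(\Omega(a))$. The factors of $g_a$ are pairwise non-associate primes, so $g_a$ divides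 it too. $\square$

The point of $h_{a,c}$ is that $t^{c-a}h_{a,c}(s-a)$ should be an operator in $D$ that carries degree $a$ to degree $c$. This is exactly where $(\ast)$ is needed. In Example 1, with $c=a+(0,-j)$, we get $H_\sigma(a,c)=\{-a_2,\dots,-a_2+j-1\}$ and $H_\rho(a,c)=\emptyset$. So $t^{c-a}h_{a,c}(s-a)=t_2^{-j}\prod_{v=0}^{j-1}(s_2-v)=\partial_2^j$, which is not in $D$: no hyperplane factor notices the missing point $(1,0)$.

**Lemma 7.** Assume $(\ast)$. Let $Q$ be a basic region, $a\in Q$, $u\in C$, $c=a+u$. Then $h_{a,c}$ vanishes at every $x\in\mathbb Z^d$ with $x+a\in N$ and $x+c\notin N$.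

**Proof.** If $x+c\notin N_\sigma$ for some $\sigma$, then $y=x$ shows $F_\sigma(x)\in H_\sigma(a,c)$, and we are done.

Otherwise $x+c\in\bigcap_\sigma N_\sigma\subseteq S_c$. Since $x+c\notin N$, we have $x+c\in b_i+L_{\tau_i}$ for some $i$. By Lemma 4(a), $\tau_i$ is not a facet, so $\operatorname{codim}\tau_i\ge2$. For every facet $\sigma\supseteq\tau_i$,
$$F_\sigma(x+c)=F_\sigma(b_i),\qquad 0\le F_\sigma(x+a)=F_\sigma(b_i)-F_\sigma(u).$$
So $F_\sigma(u)\le F_\sigma(b_i)<M$, and (3) gives $F_\sigma(u)\le0$.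

Case 1: $F_\sigma(u)<0$ for some $\sigma\in B_i$. Then $F_\sigma(u)\le-M$, so $F_\sigma(x+a)\ge M\ge\kappa$ is a full level, while $F_\sigma(x+c)=F_\sigma(b_i)$ is a partial level by (2). Choose $y$ with $F_\sigma(y)=F_\sigma(x)$ and $y+c\notin N_\sigma$. Then $y+a\in N_\sigma$, since its level is full. Thus $F_\sigma(x)\in H_\sigma(a,c)$ and $h_{a,c}(x)=0$.

Case 2: $F_\sigma(u)=0$ for all $\sigma\in B_i$. For $k\gg0$ let $z=-u+ku_{\tau_i}$. For $\sigma\supseteq\tau_i$ we have $F_\sigma(z)=-F_\sigma(u)\ge0$. For $\sigma\not\supseteq\tau_i$ we have $F_\sigma(z)\ge0$, because $F_\sigma(u_{\tau_i})>0$ and $k$ is large. So $z$ is in the cone, and $F_\sigma(z)=0$ for $\sigma\in B_i$. Hence $z\in\bigcap_{\sigma\in B_i}\sigma=\tau_i$ by $(\ast)$. So $u=ku_{\tau_i}-z\in\Lambda\cap K\tau_i\subseteq L_{\tau_i}$, and $x+a=(x+c)-u\in(b_i+L_{\tau_i})\cap N=\emptyset$. This case does not occur. $\square$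

**Corollary 8.** Assume $(\ast)$, and let $Q,a,u,c$ be as in Lemma 7. Then $t^uh_{a,c}(s-a)\in D$. Consequently $h_{a,c}J_a\subseteq J_c$ for every graded left ideal $J=\bigoplus t^aJ_a$ of $D$.

**Proof.** Let $x\in\Omega(u)$ and $x'=x-a$. Then $x'+a=x\in N$ and $x'+c=x+u\notin N$, so $h_{a,c}(x-a)=0$ by Lemma 7. Thus $h_{a,c}(s-a)\in I(\Omega(u))$. For $p\in J_a$, (1) gives $t^uh_{a,c}(s-a)\cdot t^ap(s)=t^ch_{a,c}(s)p(s)$. $\square$

## 9. The surplus factor, and why monotonicity fails

By Lemma 6 we may write $J_a=g_aJ_a'$ with ideals $J_a'$ of $K[s]$. The sensible hope, taken from the Weyl algebra, is that $g_ah_{a,c}=g_c$. Then Corollary 8 would say $J_a'\subseteq J_c'$ whenever $a\le c$, and a Hilbert basis argument would finish. Let us test it.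

**Example 2 continued.** Let $N=\{x\in\mathbb N^2:x_2\ge1\text{ or }x_1\text{ even}\}$. We may take $\kappa=1$, $M=2$. Let $a=(0,-j)$ with $j\ge1$, $u=(0,-k)$ with $k\ge2$ even, and $c=a+u$. Over $\rho$ nothing happens, since $a,u\in L_\rho=\mathbb Z(0,1)$. Over $\sigma$, $y\in N_\sigma$ and $y+a\notin N_\sigma$ is possible exactly at heights $0,\dots,j$. At height $j$ the shifted height is the partial level $0$. So
$$g_a=\prod_{v=0}^{j}(s_2-v),\qquad g_c=\prod_{v=0}^{j+k}(s_2-v),\qquad h_{a,c}=\prod_{v=j}^{j+k}(s_2-v),\qquad g_ah_{a,c}=(s_2-j)\,g_c .$$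
The height $j$ is counted twice. This is not an artefact of a bad choice of operator. Since
$$\Omega(u)=\{x\in N:x_2<k\}\cup\{(x_1,k):x_1\text{ odd}\},$$
$I(\Omega(u))$ is generated by $\prod_{v=0}^k(s_2-v)$. For the left ideal $J=D\,t^ag_a$ this gives $J'_a=K[s]$, while $J_c=\prod_{v=0}^k(s_2-j-v)\,g_aK[s]$, so $J'_c=(s_2-j)K[s]$. Hence $J'_a\not\subseteq J'_c$: monotonicity is false.

In general the surplus comes from the partial levels, as follows.

**Definition (surplus factors).** Let $Q$ be a region. For $a\in Q$ and $\sigma\in\Sigma_-$ put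
$$e_\sigma(a)=\prod_{w\in P_\sigma}\bigl(F_\sigma(s)+F_\sigma(a)-w\bigr)\in K[s],$$
and for $\Sigma'\subseteq\Sigma_-$, $u\in C$,
$$e^{\Sigma'}_{a,u}=\prod_{\sigma\in\Sigma',\ F_\sigma(u)\ne0}e_\sigma(a).$$

In Example 2, with $P_\sigma=\{0\}$, this is $e_\sigma(a)=s_2-j$.

**Lemma 9.** For a basic region $Q$, $a\in Q$, $u\in C$, $c=a+u$: $\ g_ah_{a,c}=g_c\,e^{\Sigma_-}_{a,u}$.

**Proof.** We compare the factors in $F_\sigma$ for each facet $\sigma$ separately.

If $F_\sigma(u)=0$, then $u\in\Lambda\cap K\sigma\subseteq L_\sigma$, so $N_\sigma+u=N_\sigma$. Hence $H_\sigma(a,c)=\emptyset$ and $H_\sigma(0,a)=H_\sigma(0,c)$, and $\sigma$ does not contribute to $e^{\Sigma_-}_{a,u}$. This covers $\Sigma_0$.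

If $F_\sigma(u)\ne0$ and $\sigma\in\Sigma_+$, then $F_\sigma(u)\ge M\ge\kappa$, and $F_\sigma(a),F_\sigma(c)\ge\kappa$. An element of $N_\sigma$ has $F_\sigma\ge0$, and after adding $a$, $c$ or $u$ its level is $\ge\kappa$, hence full. So $H_\sigma(0,a)$, $H_\sigma(0,c)$ and $H_\sigma(a,c)$ are all empty.

Let $F_\sigma(u)\ne0$ and $\sigma\in\Sigma_-$. Then $F_\sigma(u)\le-M\le-\kappa$, and $F_\sigma(a),F_\sigma(c)\le-\kappa$. Say that $a$ is empty, full or partial at $v$ if the level $v+F_\sigma(a)$ is; similarly for $c$.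

* The set $H_\sigma(0,a)$. If $v<-F_\sigma(a)$, then $a$ is empty at $v$, so $v\in H_\sigma(0,a)$ iff $v\in V_\sigma$. If $v\ge-F_\sigma(a)\ (\ge\kappa)$, the level $v$ is full, so $v\in H_\sigma(0,a)$ iff $a$ is not full at $v$. Together, $H_\sigma(0,a)=\{v\in V_\sigma:a\text{ not full at }v\}$. All its elements satisfy $v<\kappa-F_\sigma(a)\le-F_\sigma(c)$.
* In the same way, $H_\sigma(0,c)=\{v\in V_\sigma:v<-F_\sigma(c)\}\sqcup\{v\ge-F_\sigma(c):c\text{ not full at }v\}$.
* The set $H_\sigma(a,c)$. If $v<-F_\sigma(c)$, then $c$ is empty at $v$, so $v\in H_\sigma(a,c)$ iff $a$ is nonempty at $v$. If $v\ge-F_\sigma(c)$, then $v+F_\sigma(a)\ge-F_\sigma(u)\ge\kappa$, so $a$ is full at $v$, and $v\in H_\sigma(a,c)$ iff $c$ is not full at $v$. So $H_\sigma(a,c)=\{v<-F_\sigma(c):a\text{ nonempty at }v\}\sqcup\{v\ge-F_\sigma(c):c\text{ not full at }v\}$.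

If $a$ is nonempty at $v$, then $v\ge-F_\sigma(a)\ge\kappa$, so $v\in V_\sigma$. Hence every $v\in V_\sigma$ with $v<-F_\sigma(c)$ lies in $H_\sigma(0,a)$ (if $a$ is not full at $v$) or in $H_\sigma(a,c)$ (if $a$ is full at $v$), and
$$H_\sigma(0,a)\cup H_\sigma(a,c)=H_\sigma(0,c),\qquad H_\sigma(0,a)\cap H_\sigma(a,c)=\{v:a\text{ partial at }v\}=P_\sigma-F_\sigma(a).$$
For the intersection note that $v$ with $a$ partial at $v$ satisfies $v<\kappa-F_\sigma(a)\le-F_\sigma(c)$. The set $P_\sigma-F_\sigma(a)$ is the root set of $e_\sigma(a)$ as a polynomial in $F_\sigma$, and its roots are simple. Since the product over two finite sets equals the product over the union times the product over the intersection, the $F_\sigma$-factors of $g_ah_{a,c}$ are those of $g_ce_\sigma(a)$. $\square$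

**Definition (systems).** Let $\Sigma'\subseteq\Sigma_-$. A $\Sigma'$-system on a region $Q$ is a family of ideals $(J_a)_{a\in Q}$ of $K[s]$ with
$$e^{\Sigma'}_{a,u}\,J_a\subseteq J_{a+u}\qquad\text{for all }a\in Q,\ u\in C .$$

**Proposition 10.** Assume $(\ast)$. For a graded left ideal $J=\bigoplus_at^ag_aJ'_a$ of $D$ and a basic region $Q$, the family $(J'_a)_{a\in Q}$ is a $\Sigma_-$-system on $Q$.

**Proof.** With $c=a+u$, Lemma 9 and Corollary 8 give $g_ce^{\Sigma_-}_{a,u}J'_a=h_{a,c}g_aJ'_a=h_{a,c}J_a\subseteq J_c=g_cJ'_c$. Cancel $g_c$. $\square$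

So what is left is a statement of commutative algebra: systems are finitely generated in a suitable sense.

## 10. Far-apart surplus factors are coprime: a toy system

Let $J_0,J_1,J_2,\dots$ be ideals of $K[x]$ with $(x-n)J_n\subseteq J_{n'}$ for all $n<n'$. This is the shape of Example 2. The chain need not be increasing, but we can show that it is eventually increasing.

Let $\hat J_c=\sum_{a\le c}J_a$. This chain is increasing, so $\hat J_c=\hat J_q$ for all $c\ge q$, for some $q$. Put $E=\prod_{a\le q}(x-a)$ and, for $c>q$, $W_c=\sum_{a\le q}(x-a)J_a\subseteq J_c$. Then $E\hat J_c\subseteq W_c$: the enlarged ideals are multiplied into the original ones by one fixed polynomial. If $n>q$, then $x-n$ is coprime to $E$, so $1=\alpha(x-n)+\beta E$. For $p\in J_n$ and $n'>n$,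
$$p=\alpha(x-n)p+\beta Ep\in(x-n)J_n+W_{n'}\subseteq J_{n'} .$$
So $J_n\subseteq J_{n'}$ for $q<n<n'$, and the chain becomes constant from some $q'>q$ on. For $c>q'$ the display with $n=q'$ gives $J_c=J_{q'}=(x-q')J_{q'}+W_c$. So all $J_c$ are obtained from $J_0,\dots,J_{q'}$ by multiplication with the allowed factors.

The surplus factors at different places have different roots, and this is what repairs the failed monotonicity. The general case removes the facets of $\Sigma'$ one at a time by this device.

## 11. Finite generation of systems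

We first record two divisibilities, for a region $Q$, $\Sigma'\subseteq\Sigma_-$, $a\in Q$ and $u,u'\in C$:
$$e^{\Sigma'}_{a,u+u'}\ \text{ divides }\ e^{\Sigma'}_{a,u}\,e^{\Sigma'}_{a+u,u'},\qquad e^{\Sigma'}_{a,u}\ \text{ divides }\ e_\sigma(a)\,e^{\Sigma'\setminus\{\sigma\}}_{a,u}\ \ (\sigma\in\Sigma').\tag{4}$$
The second is clear. For the first, let $\sigma\in\Sigma'$ with $F_\sigma(u+u')\ne0$. If $F_\sigma(u)\ne0$, then $e_\sigma(a)$ occurs in $e^{\Sigma'}_{a,u}$. If $F_\sigma(u)=0$, then $F_\sigma(u')\ne0$, and $e_\sigma(a+u)=e_\sigma(a)$ occurs in $e^{\Sigma'}_{a+u,u'}$.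

**Lemma 11.** For every $\Sigma'$-system $(J_a)$ on a region $Q$ there is a finite $B\subseteq Q$ such that
$$J_c=\sum_{a\in B,\ a\le c}e^{\Sigma'}_{a,c-a}J_a\qquad\text{for all }c\in Q .$$

**Proof.** The inclusion "$\supseteq$" holds by the definition of a system. We use induction on $|\Sigma'|$, for all regions simultaneously.

**Step 1: $\Sigma'=\emptyset$, the monotone case.** Here all factors are $1$. For $a\in Q$ let $\varphi(a)\in\mathbb N^{\Sigma_+\sqcup\Sigma_-}$ have the entries $|F_\sigma(a)-n_\sigma|$. Then $a\le c$ iff $\varphi(a)\le\varphi(c)$ componentwise: the sign of $F_\sigma(a)-n_\sigma$ is fixed on $\Sigma_\pm$, $F_\sigma(c-a)=0$ on $\Sigma_0$, and $c-a\in\Lambda$ automatically. In the Noetherian ring $K[s][y_\sigma:\sigma\in\Sigma_+\sqcup\Sigma_-]$, the ideal generated by all $p\,y^{\varphi(a)}$ ($a\in Q$, $p\in J_a$) is generated by finitely many $p_ly^{\varphi(a_l)}$ with $p_l\in J_{a_l}$. For $p\in J_c$ write $p\,y^{\varphi(c)}$ in terms of these and compare coefficients of $y^{\varphi(c)}$: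 only $l$ with $\varphi(a_l)\le\varphi(c)$ contribute, so $p\in\sum_{a_l\le c}K[s]p_l$. Take $B=\{a_l\}$.

**Step 2: enlarging to a system for fewer facets.** Let $\sigma\in\Sigma'$ and $\Sigma''=\Sigma'\setminus\{\sigma\}$. Put $\hat J_c=\sum_{a\in Q,\,a\le c}e^{\Sigma''}_{a,c-a}J_a\supseteq J_c$. For $u\in C$, by (4) the product $e^{\Sigma''}_{c,u}e^{\Sigma''}_{a,c-a}$ is a multiple of $e^{\Sigma''}_{a,c+u-a}$, so $e^{\Sigma''}_{c,u}\hat J_c\subseteq\hat J_{c+u}$. Thus $(\hat J_c)$ is a $\Sigma''$-system. By induction there is a finite $B_0\subseteq Q$ with $\hat J_c=\sum_{a'\in B_0,\,a'\le c}e^{\Sigma''}_{a',c-a'}\hat J_{a'}$. As $K[s]$ is Noetherian, each $\hat J_{a'}$, $a'\in B_0$, is a sum of finitely many $e^{\Sigma''}_{a,a'-a}J_a$. Let $B$ be the finite set of all these $a$. By (4), $e^{\Sigma''}_{a',c-a'}e^{\Sigma''}_{a,a'-a}J_a\subseteq e^{\Sigma''}_{a,c-a}J_a$, so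
$$\hat J_c=\sum_{a\in B,\ a\le c}e^{\Sigma''}_{a,c-a}J_a\qquad(c\in Q).$$

**Step 3: one polynomial multiplies $\hat J_c$ back into $J_c$.** Let $W_c=\sum_{a\in B,\,a\le c}e^{\Sigma'}_{a,c-a}J_a\subseteq J_c$ and $E=\prod_{a\in B}e_\sigma(a)$. By the second part of (4), $E\,e^{\Sigma''}_{a,c-a}$ is a multiple of $e^{\Sigma'}_{a,c-a}$ for $a\in B$. Hence
$$E\hat J_c\subseteq W_c\subseteq J_c\subseteq\hat J_c .\tag{5}$$

**Step 4: far out, the surplus factor for $\sigma$ can be dropped.** Both $E$ and $e_\sigma(a)$ are products of linear factors in the single variable $F_\sigma$. The roots of $E$ are the $w-F_\sigma(a')$ with $w\in P_\sigma$, $a'\in B$; those of $e_\sigma(a)$ are the $w-F_\sigma(a)$, $w\in P_\sigma$. When $F_\sigma(a)$ is very negative, the latter exceed all the former. So there is $n'\le n_\sigma$ such that $e_\sigma(a)$ and $E$ are coprime in $K[F_\sigma]$ whenever $F_\sigma(a)\le n'$.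

Let $Q'=\{a\in Q:F_\sigma(a)\le n'\}$, a region with the same $C$. For $a\in Q'$ write $1=\alpha e_\sigma(a)+\beta E$. For $p\in J_a$ and $u\in C$ with $F_\sigma(u)\ne0$ we have $e_\sigma(a)e^{\Sigma''}_{a,u}=e^{\Sigma'}_{a,u}$, hence
$$e^{\Sigma''}_{a,u}p=\alpha\,e^{\Sigma'}_{a,u}p+\beta E\,e^{\Sigma''}_{a,u}p\ \in\ e^{\Sigma'}_{a,u}J_a+W_{a+u},\tag{6}$$
by (5), because $e^{\Sigma''}_{a,u}p\in\hat J_{a+u}$. If $F_\sigma(u)=0$, then $e^{\Sigma''}_{a,u}=e^{\Sigma'}_{a,u}$ and the containment in (6) holds trivially. The right side of (6) lies in $J_{a+u}$, so $(J_a)_{a\in Q'}$ is a $\Sigma''$-system on $Q'$. By induction there is a finite $B'\subseteq Q'$ with $J_c=\sum_{a\in B',\,a\le c}e^{\Sigma''}_{a,c-a}J_a$ for $c\in Q'$. By (6) each summand is contained in $e^{\Sigma'}_{a,c-a}J_a+W_c$. So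
$$J_c=\sum_{a\in B\cup B',\ a\le c}e^{\Sigma'}_{a,c-a}J_a\qquad(c\in Q').$$

**Step 5: the remaining slices.** The set $Q\setminus Q'$ is the finite union of the regions $Q\cap\{F_\sigma=n\}$, $n'<n\le n_\sigma$, in which $\sigma$ is moved to $\Sigma_0$ and $C$ is replaced by $C\cap\{F_\sigma=0\}$. For $u$ in this smaller monoid $e^{\Sigma'}_{a,u}=e^{\Sigma''}_{a,u}$. So on each slice $(J_a)$ is a $\Sigma''$-system with the same factors, and the induction hypothesis gives a finite generating set; the order on the slice is the restriction of the order on $Q$. The union of $B\cup B'$ with these finitely many finite sets has the required property. $\square$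

## 12. If $(\ast)$ holds, every graded left ideal is finitely generated

Assume $(\ast)$ and let $J=\bigoplus_at^aJ_a$ be a graded left ideal of $D$, with $J_a=g_aJ'_a$ by Lemma 6. Let $Q$ be one of the finitely many basic regions. By Proposition 10, $(J'_a)_{a\in Q}$ is a $\Sigma_-$-system. Lemma 11 gives a finite $B_Q\subseteq Q$ with
$$J'_c=\sum_{a\in B_Q,\ a\le c}e^{\Sigma_-}_{a,c-a}J'_a\qquad(c\in Q).$$
Multiply by $g_c$ and use Lemma 9 in the form $g_ce^{\Sigma_-}_{a,c-a}=g_ah_{a,c}$:
$$J_c=\sum_{a\in B_Q,\ a\le c}h_{a,c}J_a\qquad(c\in Q).$$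
By Corollary 8 and (1), $t^ch_{a,c}J_a=\bigl(t^{c-a}h_{a,c}(s-a)\bigr)\cdot t^aJ_a\subseteq D\,t^aJ_a$. Hence $J$ is generated as a left ideal by the $t^aJ_a$ with $a$ in the finite set $\bigcup_QB_Q$. Each $J_a$ is a finitely generated ideal of $K[s]$, and $q(s)t^a=t^aq(s+a)$, so each $t^aJ_a$ is a finitely generated left $D_0$-module. Thus $J$ is finitely generated. By Lemma 5, $D$ is left Noetherian.

Together with Section 6 this proves Theorem 1. $\blacksquare$
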